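# Hyperopic cops on outerplanar graphs: the answer is about $k/4$

## Is it two cops for every $k$? Paths, stars, cycles and a spider

The first guess for today's problem is the number two. Here is the problem. Cops and a robber move on a connected graph, and the cops are farsighted: they see what is far away and are blind to what is near. How many of them are needed on an outerplanar graph?

**Definition (the game).** Let $G$ be a finite connected graph and $k$ a positive integer. In the *$k$-hyperopic game* the cops choose starting vertices, then the robber chooses one. The players then alternate moves, cops first; in a move every cop (respectively the robber) stays put or goes to an adjacent vertex. The robber is omniscient: he knows the cops' positions and their strategy at all times. He is invisible to every cop at distance at most $k$ from him. Cops share information, so they know his position exactly when at least one cop is at distance greater than $k$ from him. The cops win if after finitely many rounds some cop is on the robber's vertex; otherwise the robber wins. The *$k$-hyperopic cop number* $c_{H,k}(G)$ is the least number of cops that can win.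

If $G$ has diameter at most $k$, the robber is never seen, and the cops must follow a schedule fixed in advance. If distances in $G$ are large, one far cop reveals everything.

The question comes from Nicholas Crawford and Vesna Iršič Chenoweth, "$k$-Hyperopic Cops and Robber", arXiv:2410.17678 (2024). *Is there a function $f(k)$ such that $c_{H,k}(G)\le f(k)$ for every connected outerplanar $G$ and every $k\ge2$?* Two facts come with it: $c_{H,2}(G)\le2$ for every connected outerplanar $G$, and $c_{H,k}(G)\le\sqrt{2n}$ for every $k$ and every 2-connected outerplanar $G$ on $n\ge5$ vertices. The first fact suggests the guess that two cops suffice for every $k$, or at least that some constant does. The second depends on $n$ and makes one wonder whether any bound in $k$ alone can hold.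

To test the guess we need clean bookkeeping. Let $X_0$ be the set of initial cop positions, $X_t$ the set of cop positions after their $t$-th move, $\rho_t$ ($t\ge1$) the robber's position just before the cops' $t$-th move, and
$$Z_t=X_{t-1}\cup X_t .$$
The robber is caught at time $t$ either because $\rho_t$ already holds a cop ($\rho_t\in X_{t-1}$) or because a cop steps onto it ($\rho_t\in X_t$). So he is uncaptured through the cops' $t$-th move exactly when
$$\rho_i\notin Z_i\ \text{ for all } i\le t,\qquad\text{where } \rho_{i+1}\in N[\rho_i]. \tag{1}$$
Here $N[\cdot]$ denotes the closed neighborhood.

**Definition (guarding).** A vertex is *guarded* at time $t$ if it lies in $Z_t$. A cop standing still on $a$ guards $a$. A cop *patrolling* an edge $ab$, that is, alternating between $a$ and $b$, guards both ends at every time after the patrol starts.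

For instance, if $X_0=\{a\},X_1=\{b\},X_2=\{a\},\dots$, then $Z_t=\{a,b\}$ for all $t\ge1$: one cop, two guarded vertices. We shall constantly use the following consequence of (1):
$$\text{if } \rho_t\in D \text{ and } N[D]\setminus D\subseteq Z_{t+1},\text{ then an uncaptured robber has } \rho_{t+1}\in D\setminus Z_{t+1}. \tag{2}$$
If we also know that the robber is always in some set $Y'$, it is enough that the vertices of $N[D]\setminus D$ lying in $Y'$ are guarded. Cops can be sent anywhere, since $G$ is connected, and a walking cop never does harm.

Now some cases by hand.

*Paths.* One cop starts at the end $v_1$ of $v_1v_2\cdots v_n$ and walks to the other end, so $Z_t=\{v_t,v_{t+1}\}$. An uncaptured robber has index at least $t+2$ at time $t$: if this holds at $t$, the next index is at least $t+1$ and is not $t+1$ or $t+2$. One cop wins, whatever $k$ is.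

*Stars.* One cop starts at the center and visits center, leaf, center, next leaf, and so on. The center lies in every $Z_t$, so the robber cannot leave his leaf, and he is caught when it is visited. One cop wins.

*Cycles $C_n$, $n\ge4$.* One cop cannot win even with full sight. The robber keeps at distance at least $2$ after each of his own moves; if the cop comes to distance $1$, the robber steps away from her, to distance $\min(2,n-2)=2$. Two cops win: one stands on a vertex $v_0$, and the other sweeps the path $C_n-v_0$.

*The spider with three legs of length two.* Let $c$ be adjacent to $a_1,a_2,a_3$, and let each $a_i$ have a leaf $b_i$. The diameter is $4$, so for $k\ge4$ the robber is invisible. Two cops win: one stands on $c$, the other sweeps the legs one by one. One cop loses, and it pays to see why. Her walk is fixed and known to the robber. Cut her sequence of leaf visits into blocks of visits to the same leaf; let $b_{i_m}$ be the leaf of the $m$-th block, so that $i_m\ne i_{m+1}$, and let $T_m$ be the first time $t$ of the block with $X_t=b_{i_m}$. Going from one leaf to another takes at least four moves, so $T_{m+1}\ge T_m+4$. The robber starts at $b_l$ with $l\notin\{i_1,i_2\}$. From time $T_m+2$ until time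 $T_{m+1}-2$ he sits on a leaf $b_l$ with $l\notin\{i_m,i_{m+1}\}$, which is not visited then. Suppose that, as block $m\ge2$ approaches, he is at $b_j$ with $j=i_{m+1}$. Write $i=i_m$, $T=T_m$, and let $l$ be the third index. He moves
$$\rho_{T-2}=b_j,\quad \rho_{T-1}=a_j,\quad \rho_T=c,\quad \rho_{T+1}=a_l,\quad \rho_{T+2}=b_l .$$
This is safe: $X_{T-1}=a_i$ and $X_T=b_i$, so $Z_{T-1}$ consists of $a_i$ and a vertex of $\{a_i,b_i,c\}$, $Z_T=\{a_i,b_i\}$, $Z_{T+1}\subseteq\{a_i,b_i\}$ and $Z_{T+2}\subseteq\{a_i,b_i,c\}$. If his leaf is not $b_{i_{m+1}}$, he stays. If there is no further block, he sits still forever.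

So far two cops have always been enough. But the spider shows a mechanism: *while the cop is deep in one branch, the center is free, and the robber uses it to change branches*. Taller trees repeat this at every level, and the guess breaks.

## What is true

**Theorem 1.** For every connected outerplanar graph $G$ and every $k\ge1$,
$$c_{H,k}(G)\le \big\lceil \lfloor k/2\rfloor/2\big\rceil+7=\lfloor (k+2)/4\rfloor+7 .$$

So the answer to the question is yes, with $f(k)=\lfloor (k+2)/4\rfloor+7$.

**Theorem 2.** For every $k\ge2$ there are a tree and a maximal (hence 2-connected) outerplanar graph with $c_{H,k}\ge\lfloor k/4\rfloor+1$. Hence $F(k)=\max\{c_{H,k}(G):G\text{ connected outerplanar}\}$ satisfies $\lfloor k/4\rfloor+1\le F(k)\le\lfloor (k+2)/4\rfloor+7$. The same bounds hold for the maxima over trees and over 2-connected outerplanar graphs.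

In particular the guess "two" fails at $k=8$, and every constant fails eventually. A third theorem, on general minor-closed classes, is stated and proved in the last section. These notes do not determine the exact additive constant in $F(k)$.

## Tall trees defeat any fixed number of invisible-robber cops

Let $T_h(b)$ be the rooted tree of height $h$ in which every vertex of depth less than $h$ has exactly $b$ children. Thus $T_1(b)$ is a star, and $T_2(b)$ contains the spider when $b\ge3$.

A fixed schedule of $m$ cops produces guard sets $Z_t$ with $|Z_t|\le 2m$. We forget that the sets come from walking cops and allow arbitrary small sets.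

**Lemma 4.** Let $M\ge0$, $b\ge2M^2+2$ and $T=T_M(b)$. Let $Z_1,Z_2,\dots$ be arbitrary subsets of $V(T)$ with $|Z_t|\le M$. Put $R_1=V(T)\setminus Z_1$ and $R_{t+1}=N[R_t]\setminus Z_{t+1}$. Then $R_t\ne\emptyset$ for all $t$.

Think of $R_t$ as the set of vertices where an uncaptured robber can be at time $t$. If $y\in R_t$ and $y\notin Z_{t+1}$, then $y\in R_{t+1}$: he may stay. The starting time is of course immaterial.

*Proof.* We use induction on $M$. For $M=0$ the tree is one vertex and all $Z_t$ are empty, so $R_t=V(T)$. Let $M\ge1$ and suppose $R_s=\emptyset$ for some $s$; then $R_t=\emptyset$ for all $t\ge s$. Let $v$ be the root, $u_1,\dots,u_b$ its children, and $W_i\cong T_{M-1}(b)$ the branch rooted at $u_i$.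

**Step 1: find a time after which the root is never reached but many branches are full.** If $v$ lies in some $R_t$, let $t^*$ be the last such time and $t_0=t^*+M$. The sets $Z_t$ with $t^*<t\le t^*+M$ have at most $M^2$ elements in total, so all but at most $M^2$ branches avoid all of them. In such a branch $W_i$, a vertex of depth $m$ in $T$ (with $1\le m\le M$) belongs to $R_t$ whenever $t^*+m\le t\le t_0$. This follows by induction on $m$: its parent is in $R_{t^*+m-1}$ (for $m=1$ the parent is $v\in R_{t^*}$), so the vertex enters at time $t^*+m$ and stays. Hence $W_i\subseteq R_{t_0}$. If $v$ is never in any $R_t$, let $t_0=1$; all but at most $M\le M^2$ branches avoid $Z_1$ and satisfy $W_i\subseteq R_1$.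

In both cases $I=\{i:W_i\subseteq R_{t_0}\}$ has $|I|\ge b-M^2>0$. So $R_{t_0}\neq\emptyset$ and $t_0<s$. Moreover $v\notin R_t$ for all $t\ge t_0$ (in the first case because $t_0>t^*$).

**Step 2: show that to clear a full branch, all $M$ guards must be inside it at once.** Let $i\in I$ and $t'\ge t_0$, and suppose $|Z_t\cap W_i|\le M-1$ for all $t_0<t\le t'$. Apply the induction hypothesis to $W_i$, with empty guard set at time $t_0$, guard sets $Z_t\cap W_i$ for $t_0<t\le t'$, and empty sets afterwards; note $b\ge2(M-1)^2+2$. The sets it produces start with $W_i\subseteq R_{t_0}$, and inductively they are contained in $R_t\cap W_i$. So $R_t\cap W_i\ne\emptyset$ for $t_0\le t\le t'$.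

Since $R_s=\emptyset$, for each $i\in I$ there must be a time $t\in(t_0,s]$ with $|Z_t\cap W_i|\ge M$, that is, $|Z_t|=M$ and $Z_t\subseteq W_i$. Let $\tau$ be the least such time over all $i\in I$, attained by $i_0$. For $i\in I\setminus\{i_0\}$ we have $|Z_t\cap W_i|\le M-1$ for $t_0<t<\tau$ by minimality, and $Z_\tau\cap W_i=\emptyset$ because $Z_\tau\subseteq W_{i_0}$. Hence $R_t\cap W_i\ne\emptyset$ for all $i\in I\setminus\{i_0\}$ and $t_0\le t\le\tau$.

**Step 3: at that moment the root is free, and some robber reaches it.** Let $t_1=\max(t_0,\tau-M)$. The sets $Z_t$ with $t_1<t\le\tau$ have at most $M^2$ elements in total, and $|I|-1\ge b-M^2-1>M^2$. So there is $i\in I\setminus\{i_0\}$ with $Z_t\cap W_i=\emptyset$ for all $t_1<t\le\tau$. We claim $u_i\in R_{\tau-1}$. If $t_1=t_0$, then $W_i\subseteq R_{t_0}$ persists through time $\tau-1\ge t_0$. If $t_1=\tau-M$, take $y\in R_{t_1}\cap W_i$; its distance to $u_i$ inside $W_i$ is at most $M-1$, and no vertex of $W_i$ is guarded on the way, so $u_i\in R_{t_1+M-1}=R_{\tau-1}$. Now $v\notin Z_\tau$, as $Z_\tau\subseteq W_{i_0}$. Hence $v\in R_\tau$ with $\tau>t_0$, contradicting Step 1. $\square$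

**Corollary 5.** If a connected graph $G$ has diameter at most $k$ and contains $T_M(2M^2+2)$ as a (not necessarily induced) subgraph $T$, then $c_{H,k}(G)\ge\lfloor M/2\rfloor+1$.

*Proof.* Let $m\le\lfloor M/2\rfloor$ cops play. The robber is never visible, so the cops receive no information during play, and their moves form a fixed sequence $X_0,X_1,\dots$ that the robber knows. Then $|Z_t|\le2m\le M$. Consider robbers who stay in $T$, move along edges of $T$ and obey (1). The set of their possible positions $\rho_t$ is exactly the set $R_t$ of Lemma 4 for the guard sets $Z_t\cap V(T)$, so it is nonempty for every $t$. Thus for each $t$ there is a surviving walk with $t$ positions. Surviving walks, ordered by extension, form an infinite, finitely branching tree (there are finitely many starting vertices), so by König's lemma there is an infinite surviving walk. The robber follows it. $\square$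

*Proof of Theorem 2, given Theorem 1.* Let $h=\lfloor k/2\rfloor\ge1$ and $T=T_h(2h^2+2)$. Its diameter is $2h\le k$, and trees are outerplanar. Adding edges to $T$ on the same vertex set as long as the graph stays outerplanar gives a maximal outerplanar graph. It has at least three vertices, so it is 2-connected, and its diameter is at most $2h\le k$. By Corollary 5 both graphs have $c_{H,k}\ge\lfloor h/2\rfloor+1=\lfloor k/4\rfloor+1$. The upper bounds follow from Theorem 1, since trees are outerplanar. $\square$

For $k=8$ this gives $T_4(34)$, on which two cops lose.

## Triangulated polygons, flaps and their depth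

We turn to Theorem 1. Recall that every outerplanar graph on $n\ge3$ vertices is a spanning subgraph of a maximal outerplanar graph, and that the latter is a *triangulated polygon*: a cycle through all vertices (its *outer edges*) together with $n-3$ non-crossing *chords* cutting the polygon into $n-2$ triangles. The triangles as nodes and the chords as edges form a tree, a chord joining the two triangles that contain it.

If $n\le3$, we occupy all vertices. From now on $n\ge4$, and $G^+$ is a fixed triangulated polygon on $V(G)$ containing $G$, drawn with its vertices on a circle and with straight edges. *All distances are taken in $G$*, and $d(y,e)$ is the distance from $y$ to the nearer end of $e$.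

**Definition (flap, depth).** For an edge $e$ of $G^+$ and a side of $e$, the *flap over $e$* on that side is the set $Q$ of vertices strictly on that side; it is empty if $e$ is an outer edge and the side is its outer side. Its *depth* is $\operatorname{dep}(Q)=\max_{y\in Q}d(y,e)$, and $0$ if $Q=\emptyset$.

In $G^+$, hence in $G$, every neighbor of $Q$ outside $Q$ is an end of $e$. A nonempty flap has depth at least $1$.

*Example.* Take the hexagon $v_1\cdots v_6$ with chords $v_1v_3,\ v_1v_4,\ v_4v_6$, and let $G$ be the path $v_3v_2v_1v_6v_5v_4$. The flap $\{v_2,v_3\}$ over $v_1v_4$ has depth $2$, because $v_3$ is at distance $2$ from $v_1$ in $G$, although $v_1v_3$ is an edge of $G^+$. The flap $\{v_5,v_6\}$ on the other side has depth $1$.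

**Definition (configuration).** A *configuration* consists of three *guards* standing on a triangle $K$ of $G^+$ and a list $\mathcal L$ of at most three disjoint flaps, each over an edge of $K$ on the side not containing $K$, such that the robber is in one of them.

While $K$ is occupied, the robber cannot leave his flap, by (2). Suppose the cops learn that he is in $Q\in\mathcal L$, over $pq$. Since $Q\neq\emptyset$, there is a triangle $pqs$ on $Q$'s side of $pq$, and
$$Q=\{s\}\cup Q_1\cup Q_2,$$
where $Q_1$ is the flap over $ps$ and $Q_2$ the flap over $sq$, both away from this triangle. The guards on $p,q$ stay and confine the robber to $Q$, while the third guard walks to $s$. When she arrives, the robber is captured or lies in $Q_1\cup Q_2$. This is a new configuration, with triangle $\{p,q,s\}$, list $\{Q_1,Q_2\}$ and strictly smaller flaps. So *each time the robber's flap becomes known, we make progress*, and progress can happen only finitely often. The trouble is a robber who is never seen. We have to catch him blindly, and for that he must be confined to something narrow.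

## Root paths as barriers, and a first bound $2k+1$

Fix a flap $Q$ over $e=pq$ with stationary cops on $p$ and $q$. For $y\in Q$ let $\ell(y)=d(y,\{p,q\})\ge1$ be its *level*; $p$ and $q$ have level $0$. Adjacent vertices have levels differing by at most $1$. Fix an integer $r\ge0$ and let
$$Y=\{y\in Q:\ell(y)\le r\}=\{y_1,\dots,y_N\},$$
numbered along the arc of the circle from $p$ to $q$. Each $y\in Q$ chooses once and for all a *parent*: a neighbor in $G$ of level $\ell(y)-1$. The parent lies in $Q\cup\{p,q\}$. For $y\in Y$, let $P(y)$ be the path from $y$ through successive parents to a root in $\{p,q\}$, and let $P^*(y)\subseteq Y$ be $P(y)$ without its root. So $P^*(y)$ has exactly one vertex on each level $1,\dots,\ell(y)$.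

*Example.* Let $p$ be adjacent to $a_1,a_2,a_3$ and let each $a_i$ have one further neighbor $b_i$, all these in $Q$, with $q$ adjacent only to $p$. Then $a_i$ has level $1$, $b_i$ has level $2$, and $P^*(b_i)=\{a_i,b_i\}$.

The graph $G[Y\cup\{p,q\}]$ is drawn in a disk, without crossings, with its vertices on the boundary circle in the cyclic order $p,y_1,\dots,y_N,q$. Two arcs in a disk joining interleaved pairs of boundary points intersect, by the Jordan curve theorem, and edges meet only in common ends. Hence:

**(J)** If $a,c,b,d'$ are distinct vertices in this cyclic order, there are no two vertex-disjoint paths in $G[Y\cup\{p,q\}]$ joining $a$ to $b$ and $c$ to $d'$.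

This turns each root path into a barrier:
$$\text{there is no edge of } G \text{ from } \{y_l:l<i\}\setminus P(y_i)\ \text{ to }\ \{y_l:l>i\}\setminus P(y_i). \tag{3}$$
Indeed, such an edge $ab$ is disjoint from $P(y_i)$, which joins $y_i$, strictly between $a$ and $b$, to $p$ or $q$, which is not between them. This contradicts (J).

Put $D_i=\{y_l:l>i\}\setminus P^*(y_i)$. By (3), all neighbors of $D_i$ in $(Y\cup\{p,q\})\setminus D_i$ lie in $P^*(y_i)\cup\{p,q\}$. So if the robber always stays in $Y$, is in $D_i$, and $P^*(y_i)$ is guarded, then he remains in $D_i$.

Here is the first strategy a sensible person would now try. Suppose the robber stays in $Y\neq\emptyset$. Occupy all of $P^*(y_1)$; he is in $Y\setminus P^*(y_1)=D_1$. With $P^*(y_i)$ occupied and the robber in $D_i$, keep these cops, send others to the rest of $P^*(y_{i+1})$, and release what is no longer needed; the robber is then in $D_i\setminus P^*(y_{i+1})\subseteq D_{i+1}$. Since $D_N=\emptyset$, he is caught. This uses at most $2r$ cops besides those on $p,q$.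

How large must $r$ be if only the three guards watch? Let the guards stand on $p,q,c$, with $c\notin Q\cup\{p,q\}$. Every path from $y\in Q$ to $c$ meets $\{p,q\}$ before it reaches $c$, so $d(y,c)\ge\ell(y)+1$. Hence an unseen robber has level at most $k-1$, and $r=k-1$ suffices. Starting from any triangle $K$ with its three flaps, sweep the flaps of $\mathcal L$ in turn; if the robber is seen, make progress as described above and start again. So $3+2(k-1)=2k+1$ cops suffice for $n\ge4$, and the question already has the answer yes.

Compared with the lower bound of about $k/4$, this is too large by a factor of eight. The loss can be read off in three places, a factor of two in each. Searchers stand on single vertices, although a patrol guards two. Two complete paths $P^*(y_i)$ and $P^*(y_{i+1})$ are guarded at the same time. And the sweep goes to level $k-1$. With the guards as only watchers, level $k-1$ can indeed be unseen: let $p$ be adjacent in $G$ to $q$ and $c$ and let a path $p\,a_1\cdots a_{k-1}$ hang at $p$ inside $Q$; the distances from $a_{k-1}$ to $p,q,c$ are $k-1,k,k$. The next section removes the first two losses, and the section after it the third.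

## Sweeping to level $r$ with $\lceil r/2\rceil+2$ searchers

**Lemma 6.** Let $Q$ be a flap over $pq$ with stationary cops on $p$ and $q$, let $r\ge0$, $g^*=\lceil r/2\rceil$ and $Y=\{y\in Q:d(y,\{p,q\})\le r\}$. With $g^*+2$ searchers the cops can, in finitely many moves and without using any information, ensure the following: if during this period the robber is always at vertices of $Y$, then he is captured.

The idea is to replace the path $P^*(y_i)$ by $P^*(y_{i+1})$ not all at once but from the root upwards, two levels at a time. Edges change the level by at most one. So once the new path is guarded up to level $2g$, the lower part of the old one has become useless, and its searchers can be released with a short delay.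

*Proof.* If $Y=\emptyset$ there is nothing to do. Otherwise keep the notation $P,P^*,D_i$ of the previous section and assume throughout that the robber stays in $Y$ and is uncaptured.

**Step 1: group levels in pairs so that one searcher guards a group.** For $1\le g\le g^*$ let $E_g(i)$ be the set of vertices of $P^*(y_i)$ on levels $2g-1$ and $2g$. It is empty, or one vertex, or two adjacent vertices of $G$. So one searcher guards it, by standing or patrolling. The groups cover $P^*(y_i)$, since all levels are at most $r\le2g^*$.

Call the following situation *state $i$*: for each $g$ with $E_g(i)\ne\emptyset$ a searcher guards $E_g(i)$, and the robber is in $D_i$. By (3) and (2) it persists while these guards are kept. State $1$ is reached by sending at most $g^*$ searchers, as $Y\setminus P^*(y_1)=D_1$. Since $D_N=\emptyset$, state $N$ means capture. So it suffices to pass from state $i$ to state $i+1$.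

**Step 2: compare consecutive root paths.** Let
$$C=P^*(y_i)\cap P^*(y_{i+1}),\qquad A=P^*(y_i)\setminus C,\qquad B=P^*(y_{i+1})\setminus C .$$
Once two parent paths meet, they continue together. So $C$ occupies exactly the levels $1,\dots,j$ for some $j\ge0$, and $A,B$ live on levels at least $j+1$. Not both $A$ and $B$ are empty, since otherwise $P^*(y_i)=P^*(y_{i+1})$ and the top vertices $y_i,y_{i+1}$ would coincide. Hence $j+1\le r$. For a set $S$ of vertices, $S_{\le m}$ and $S_{\ge m}$ denote its parts on these levels. We claim:
$$A\subseteq\{y_1,\dots,y_i\}, \tag{4}$$
$$D_{i+1}=D_i\setminus B, \tag{5}$$
$$\text{every neighbor in } D_i \text{ of a vertex } a\in A \text{ on level } m \text{ lies in } B, \text{ on level at most } m+1. \tag{6}$$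

For (4), suppose $a=y_l\in A$ with $l>i$. The set $A$ is disjoint from $P(y_{i+1})$, which contains $y_{i+1}$, so $l>i+1$. The set $P(y_i)\cap P(y_{i+1})$ is closed under taking parents, and $a$ is not in it; hence no vertex of $P(y_i)$ from $y_i$ up to $a$ is in it. So this subpath is disjoint from $P(y_{i+1})$. But $P(y_{i+1})$ joins $y_{i+1}$, strictly between $y_i$ and $a$, to $p$ or $q$. This contradicts (J).

For (5), we have $D_i=\{y_l:l>i\}\setminus(A\cup C)=\{y_l:l>i\}\setminus C$ by (4). Also $D_{i+1}=\{y_l:l>i+1\}\setminus(B\cup C)=\{y_l:l>i\}\setminus(B\cup C)$, because $y_{i+1}\in B\cup C$.

For (6), $a$ has index less than $i+1$ by (4), and $a\notin P(y_{i+1})$. By (3) for $i+1$, the neighbors of $a$ in $Y$ with index greater than $i+1$ lie in $P(y_{i+1})$; a neighbor equal to $y_{i+1}$ lies there too. Vertices of $D_i$ have index at least $i+1$ and are not in $C$. So neighbors of $a$ in $D_i$ lie in $B$, and levels of neighbors differ by at most $1$.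

**Step 3: find what must be guarded in the middle of the exchange.** For every $g\ge0$, the neighbors of $D_i\setminus B_{\le2g}$ that lie in $Y\cup\{p,q\}$ and outside this set belong to
$$\{p,q\}\cup C\cup B_{\le2g}\cup A_{\ge2g}. \tag{7}$$
Indeed, such a neighbor in $D_i$ is in $B_{\le2g}$. One outside $D_i$ is in $P^*(y_i)\cup\{p,q\}=A\cup C\cup\{p,q\}$. If it is in $A$, on level $m$, then by (6) the vertex of $D_i\setminus B_{\le2g}$ adjacent to it is in $B$, on a level greater than $2g$ and at most $m+1$, so $m\ge2g$.

**Step 4: exchange the paths from the root upwards.** Let $g_0=\lceil(j+1)/2\rceil$, the group containing level $j+1$; thus $g_0\le g^*$ and $2g_0-2\le j\le2g_0-1$. For $g<g_0$ all levels of group $g$ are at most $j$, so $E_g(i)=E_g(i+1)$, and these guards stay. For $g=g_0,g_0+1,\dots,g^*$ in turn, carry out *step $g$*: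

- send a free searcher to guard $E_g(i+1)$, if it is nonempty;
- once this guarding is effective, and if $g>g_0$, release the searcher of $E_{g-1}(i)$, if there is one.

We maintain the following *invariant after step $g$*: the robber is in $D_i\setminus B_{\le2g}$, and $\{p,q\}\cup C\cup B_{\le2g}\cup A_{\ge2g-1}$ is guarded.

Before step $g_0$ the invariant holds with $g_0-1$ in place of $g$: the set $B_{\le2g_0-2}$ is empty because $2g_0-2\le j$, the robber is in $D_i$, and all of $P^*(y_i)=A\cup C$ is guarded.

Consider step $g$. While the new searcher walks, (7) with $g-1$ says that the boundary of the robber's set $D_i\setminus B_{\le2g-2}$ involves only $A_{\ge2g-2}$ from $A$, and $A_{\ge2g-3}$ is guarded. So he stays there. When $E_g(i+1)$ becomes guarded, the vertices of $B$ on levels $2g-1,2g$ are guarded, and he is in $D_i\setminus B_{\le2g}$. By (7) his boundary now involves only $A_{\ge2g}$ from $A$. Releasing $E_{g-1}(i)$ gives up vertices of $A$ only on levels at most $2g-2$, so $A_{\ge2g-1}$ remains guarded. The release does not harm $C$ either: $C$ lies in groups at most $g_0$; its part in groups below $g_0$ keeps its guards; a vertex of $C$ in group $g_0$ also belongs to $E_{g_0}(i+1)$, guarded since step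 $g_0$; and no vertex of $C$ is in a later group. Finally $B_{\le2g}$ is guarded by the searchers of $E_{g_0}(i+1),\dots,E_g(i+1)$. So the invariant holds after step $g$.

After step $g^*$ the robber is in $D_i\setminus B=D_{i+1}$, by (5), and $P^*(y_{i+1})=B\cup C$ is guarded by searchers of the groups $E_g(i+1)$. By (3) for $i+1$, the remaining searchers of groups $E_g(i)$ with $g\ge g_0$ may be released. This is state $i+1$.

**Step 5: count.** During step $g$ the guarded groups are at most the $g$ groups $1,\dots,g$ of $i+1$ (those below $g_0$ being shared with $i$) and the groups $g-1,\dots,g^*$ of $i$ (only $g_0,\dots,g^*$ when $g=g_0$). This makes at most $g+(g^*-g+2)=g^*+2$ searchers. The schedule is finite and uses no information. $\square$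

In the example with three hanging paths $p\,a_i\,b_i$ and $r=2$, each $P^*(b_i)$ is one group, patrolled by one searcher; and $g^*+2=3$.

## Two watchers across a central chord

Now the third loss. To see a robber at level just above $k/2$ in his flap, we want a watcher on the other side of the base edge at a depth at least equal to the robber's: his distance to her is then at least twice his level. We need two fixed watchers that do this for all flaps that will ever occur.

**Lemma 7.** There are a chord $uw$ of $G^+$, contained in the triangles $\Delta=uwz$ and $\Delta'=uwz'$, with the following property. Let $F\ni z$ and $F'\ni z'$ be the two flaps over $uw$, and let $F'_1,F'_2\subset F'$ be the flaps over $uz'$ and $z'w$ away from $\Delta'$. With $h=\operatorname{dep}F$ and $h'=\operatorname{dep}F'$,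
$$h\le h',\qquad \operatorname{dep}F'_1\le h,\qquad \operatorname{dep}F'_2\le h. $$

*Proof.* Let each triangle of $G^+$ select one of its edges for which the flap on the side not containing the triangle has maximum depth. Since $n\ge4$, one of its three flaps is nonempty, so the maximum is at least $1$, and the selected edge is a chord. The $n-2$ triangles select among $n-3$ chords, so some chord $uw$ is selected twice, that is, by both triangles $\Delta,\Delta'$ that contain it. By symmetry we may name these so that $h\le h'$. The flaps of $\Delta'$ away from it are $F,F'_1,F'_2$, and it selected $uw$, so $F$ is the deepest of the three. $\square$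

*Example.* In the hexagon example above, $v_1v_2v_3$ selects $v_1v_3$, $v_4v_5v_6$ selects $v_4v_6$, and $v_1v_4v_6$ selects $v_1v_4$ (its flaps have depths $2$ over $v_1v_4$ and $1$ over $v_4v_6$). The triangle $v_1v_3v_4$ has depth $1$ over both $v_1v_3$ and $v_1v_4$. Whichever it selects is selected twice.

Fix $uw$ as in Lemma 7, choose $x\in F$ with $d(x,\{u,w\})=h$ and $x'\in F'$ with $d(x',\{u,w\})=h'$, and put one *watcher* on each of $x,x'$ for the whole game.

**Lemma 8.** Let $Q$, with base edge $e$, be one of the flaps $F$ (over $uw$), $F'_1$ (over $uz'$), $F'_2$ (over $z'w$), or a flap contained in one of these on the side of its base edge away from $\Delta'$. If $y\in Q$ has $d(y,x)\le k$ and $d(y,x')\le k$, then $d(y,e)\le\lfloor k/2\rfloor$.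

*Proof.* Let $y\in F$ and $t=d(y,\{u,w\})\le h\le h'$. Every path from $y$ to $x'$ meets $\{u,w\}$, so $k\ge d(y,x')\ge t+h'\ge2t$.

Let $y\in F'_1$ and $s=d(y,\{u,z'\})\le\operatorname{dep}F'_1\le h$. A path from $y$ to $x$ must leave $F'_1$ and so meets $\{u,z'\}$, after at least $s$ steps. To reach $F$ it must also meet $\{u,w\}$, at that vertex or later, and from there it has at least $h$ steps to go. So $k\ge d(y,x)\ge s+h\ge2s$. The case of $F'_2$ is the same, with $w$ in place of $u$.

Finally, let $Q_1$ over $e_1$ be contained in such a flap $Q$ over $e$, further from $\Delta'$, and let $y\in Q_1$. Every path from $y$ to an end of $e$ meets $e_1$, so $d(y,e_1)\le d(y,e)\le\lfloor k/2\rfloor$. $\square$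

## The complete strategy: proof of Theorem 1

For $n\le3$ occupy all vertices. Let $n\ge4$, $r=\lfloor k/2\rfloor$ and $g^*=\lceil r/2\rceil$. Two watchers stand on $x,x'$ during the whole game, three guards start on $u,w,z'$, and there are $g^*+2$ searchers: $g^*+7$ cops in total. Say that the robber is *seen* at time $t$ if $d(\rho_t,x)>k$ or $d(\rho_t,x')>k$; then the cops know $\rho_t$.

**Step 1: start.** The first configuration has $K=\{u,w,z'\}$ and $\mathcal L=\{F,F'_1,F'_2\}$. These flaps cover $V(G)\setminus K$. All flaps in this list, and all that arise from it later, are of the type in Lemma 8.

**Step 2: search blindly.** In a given configuration, the searchers apply Lemma 6, with the above $r$, to the flaps of $\mathcal L$ one after another, stopping as soon as the robber is seen. Suppose he is never seen. He stays in one flap $Q\in\mathcal L$ with base $e_Q$, because $K$ is occupied. By Lemma 8 he is always within distance $r$ of $e_Q$, in particular throughout the search of $Q$. The ends of $e_Q$ are occupied by guards, so Lemma 6 captures him.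

**Step 3: make progress when he is seen.** If he is seen, the cops learn the flap $Q\in\mathcal L$ containing him. Let $e_Q=pq$ and let $s$ be the apex of the triangle on $pq$ on $Q$'s side. As described above, the guards on $p,q$ stay, and the third guard walks to $s$. Then he is captured, or we have a configuration with triangle $\{p,q,s\}$ and list $\{Q_1,Q_2\}$, where $Q=\{s\}\cup Q_1\cup Q_2$. Its flaps are contained in $Q$ and are again of the type in Lemma 8. Return to Step 2.

The flap containing the robber gets strictly smaller each time Step 3 is used. So after finitely many configurations he is captured. It remains to check the formula. For $k=4a,4a+1$ we have $\lfloor k/2\rfloor=2a$ and $\lceil\lfloor k/2\rfloor/2\rceil=a=\lfloor(k+2)/4\rfloor$. For $k=4a+2,4a+3$ we have $\lfloor k/2\rfloor=2a+1$ and $\lceil\lfloor k/2\rfloor/2\rceil=a+1=\lfloor(k+2)/4\rfloor$. This proves Theorem 1, and with it Theorem 2. $\square$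

## Minor-closed classes and apex-forests

**Definition (apex-forest).** An *apex-forest* is a graph that becomes a forest after deleting at most one vertex.

For example, $K_{2,3}$ is an apex-forest: deleting a vertex of the part of size two leaves the star $K_{1,3}$. By contrast $K_4$ is not, since deleting any vertex leaves a triangle. Every forest is an apex-forest. A class of graphs is *minor-closed* if it contains every minor of each of its members.

**Theorem 3.** For a minor-closed class $\mathcal G$ let $F_k(\mathcal G)=\sup\{c_{H,k}(G):G\in\mathcal G\text{ connected}\}$.

1. If some forest is not in $\mathcal G$, then $F_k(\mathcal G)\le C$ for all $k$, with $C$ independent of $k$.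
2. If all forests but not all apex-forests are in $\mathcal G$, then $\lfloor k/4\rfloor+1\le F_k(\mathcal G)\le C(k+1)$ for all $k\ge2$, with $C=C(\mathcal G)$.
3. If all apex-forests are in $\mathcal G$, then $F_k(\mathcal G)=\infty$ for every $k\ge2$.

So a function $f(k)$ exists for $\mathcal G$ if and only if $\mathcal G$ omits some apex-forest. Outerplanar graphs omit the apex-forest $K_{2,3}$, and they contain all forests, so they are in case 2.

Recall that a *tree decomposition* $(S,\beta)$ of $G$ is a tree $S$ with a *bag* $\beta(x)\subseteq V(G)$ for each node $x$, such that every vertex and both ends of every edge lie in some common bag, and for each vertex the nodes whose bags contain it induce a connected subtree. Its *width* is the maximum bag size minus one, and the *treewidth* is the least width. If $S$ is a path we speak of *path decompositions* and *pathwidth* $\mathrm{pw}$. Let $B(z,k)$ be the set of vertices at distance at most $k$ from $z$.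

**Definition (bounded layered pathwidth).** A class has *bounded layered pathwidth* if there is $\ell$ such that each graph $G$ of the class has a path decomposition and a partition $V_0,V_1,\dots$ of $V(G)$, with every edge inside a part or between consecutive parts, such that each bag has at most $\ell$ vertices in each part.

*Example.* For trees, $\ell=1$ works. Root the tree, let $V_i$ be the vertices of depth $i$, and let the bags be the root-to-leaf paths in depth-first order of the leaves. Every edge is in a bag, and the leaves below a given vertex are consecutive. A bag has at most one vertex of each depth.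

**Proposition 9.** Let $G$ be connected with treewidth at most $\theta$, and suppose that $G[B(z,k)]$ has pathwidth at most $p$ for every ball of radius $k$. Then $c_{H,k}(G)\le(\theta+1)+\max(\theta+1,p+1)$. Moreover $c_{H,k}(G)\le\mathrm{pw}(G)+1$.

*Proof.* **Step 1: sweep a set of small pathwidth blindly.** Suppose the robber stays in $V'\subseteq V(G)$ and $G[V']$ has a path decomposition with bags $B_1,\dots,B_N$ of size at most $p+1$. We claim that $p+1$ cops catch him without information. Occupy $B_1$; he is in $(\bigcup_{l>1}B_l)\setminus B_1$. Now suppose that cops are on $B_i$ and the robber is in $W=(\bigcup_{l>i}B_l)\setminus B_i$. Keep the cops on $B_i\cap B_{i+1}$ and send others to $B_{i+1}\setminus B_i$; there are enough, since $|B_{i+1}|\le p+1$. A vertex of $W$ lies only in bags after $B_i$, so each neighbor of it in $V'$ is in some bag $B_l$ with $l>i$. If the neighbor is outside $W$, it is also in $B_i$, hence in $B_i\cap B_{i+1}$, which is guarded. So the robber stays in $W$ during the walk, and at the end he is in $W\setminus B_{i+1}\subseteq(\bigcup_{l>i+1}B_l)\setminus B_{i+1}$. For $i+1=N$ this set is empty, and he is caught. Taking $V'=V(G)$ gives $c_{H,k}(G)\le\mathrm{pw}(G)+1$.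

**Step 2: descend in the tree decomposition each time he is seen.** Take a tree decomposition $(S,\beta)$ of width at most $\theta$ with nonempty bags. We maintain a node $x$, cops on all of $\beta(x)$, and the robber in $\bigcup_{y\in S'}\beta(y)\setminus\beta(x)$, where $S'$ is a union of components of $S-x$. Initially $x$ is any node and $S'$ is all of $S-x$.

Suppose $x$ and $S'$ are given. A vertex outside $\beta(x)$ has all its bags in a single component of $S-x$, and adjacent vertices share a bag. So while $\beta(x)$ is occupied, the robber cannot change components. Fix $z\in\beta(x)$. While unseen by the cop on $z$, he is in $B(z,k)$. Let $p+1$ further cops perform the sweep of Step 1 for $V'=B(z,k)$. Either he is caught, or at some time he is seen, at a vertex $y'\notin\beta(x)$. The bags containing $y'$ lie in exactly one component $S''\subseteq S'$ of $S-x$. Let $x'$ be the neighbor of $x$ in $S''$ and $U''=\bigcup_{y\in S''}\beta(y)\setminus\beta(x)$. With $\beta(x)$ occupied he stays in $U''$. Send at most $\theta+1$ of the cops not on $\beta(x)$ to occupy $\beta(x')$.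

A neighbor of $U''$ outside $U''$ lies in $\beta(x)$ and in a bag of $S''$. Since its bags form a subtree, it lies in $\beta(x')$. So once $\beta(x')$ is occupied, the cops on $\beta(x)$ can be released, and the robber is in
$$U''\setminus\beta(x')\subseteq\bigcup_{y\in S''-x'}\beta(y)\setminus\beta(x').$$
Here $S''-x'$ is a union of components of $S-x'$, and $|S''-x'|<|S'|$. So we repeat with $x'$ and $S''-x'$, and the process ends with capture. At any time at most $\theta+1$ cops hold the current bag, and $\max(\theta+1,p+1)$ others do the sweeping or occupy the next bag. $\square$

*Proof of Theorem 3.* **Case 1.** By Robertson and Seymour (*Graph Minors I*, J. Combin. Theory Ser. B 35 (1983)), a minor-closed class omitting a forest has bounded pathwidth. Apply $c_{H,k}\le\mathrm{pw}+1$.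

**Case 2.** The class contains all trees, so the lower bound is Theorem 2. For the upper bound, apex-forests are planar: a forest drawn in the plane has a single face with all vertices on it, and the apex can be placed in that face. So $\mathcal G$ omits a planar graph, and by Robertson and Seymour (*Graph Minors V*, J. Combin. Theory Ser. B 41 (1986)) it has treewidth at most some $\theta$. By Dujmović, Eppstein, Joret, Morin and Wood (*Minor-closed graph classes with bounded layered pathwidth*, SIAM J. Discrete Math. 34 (2020) 1693–1709), a minor-closed class omitting an apex-forest has bounded layered pathwidth; let $\ell$ be the bound. A step along an edge changes the index of the part by at most one, so a ball of radius $k$ meets at most $2k+1$ parts. Intersecting all bags with the ball gives a path decomposition of the subgraph induced by it, with bags of size at most $(2k+1)\ell$. So its pathwidth is at most $(2k+1)\ell-1$, and Proposition 9 gives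
$$c_{H,k}(G)\le2(\theta+1)+(2k+1)\ell,$$
which is at most $C(k+1)$ with $C=2(\theta+1)+2\ell$.

**Case 3.** Join a new vertex to all vertices of $T_M(2M^2+2)$. The result is an apex-forest of diameter at most $2\le k$. By Corollary 5 its $k$-hyperopic cop number is at least $\lfloor M/2\rfloor+1$, and $M$ is arbitrary.

Since every forest is an apex-forest, the three cases cover all minor-closed classes, and a bound in terms of $k$ alone exists exactly in the first two, that is, when some apex-forest is omitted. $\square$
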